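# The Gumbel law for quadratic forms of Wigner eigenvectors

## 1. A Wigner matrix with a Gaussian rim

Let $H=(h_{ij})$ be a real symmetric $N\times N$ random matrix whose entries on and above the diagonal are independent and centered, with variance $1/N$ off the diagonal. Put $L=\lfloor N^{1/4}\rfloor$. Let $H'$ be the matrix obtained from $H$ by replacing every entry $(\alpha,b)$ with $\min(\alpha,b)\le L$ by an independent centered Gaussian of variance $(1+\delta_{\alpha b})/N$, independent of everything else (and symmetric). In blocks of sizes $L$ and $N-L$,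
$$H=\begin{pmatrix} B& C\\ C^T& D\end{pmatrix},\qquad H'=\begin{pmatrix} B'& C'\\ C'^T& D\end{pmatrix}.$$
Here $B'$ is a scaled GOE matrix of size $L$, $C'$ has i.i.d. Gaussian entries, and $B',C',D$ are independent. For $O\in O(L)$, conjugation by $O\oplus I$ turns $B'$ into $OB'O^T$, $C'$ into $OC'$, and leaves $D$ alone. The laws of $B'$ and $C'$ do not change, so
$$(O\oplus I)\,H'\,(O\oplus I)^T\overset{d}{=}H'\qquad\text{for every }O\in O(L).\tag{1}$$

Here is what this symmetry buys. Let $\mathbf u_1,\dots,\mathbf u_N$ be an orthonormal eigenbasis of $H'$ and let $x_i=(u_i(\alpha))_{\alpha\le L}\in\mathbb R^L$ be the truncated eigenvectors. Take $O$ Haar distributed on $O(L)$, independent of $H'$. The matrix $\widetilde H=(O\oplus I)H'(O\oplus I)^T$ has the law of $H'$, the eigenvalues of $H'$, and the eigenvectors $(O\oplus I)\mathbf u_i$. The first $k$ coordinates of the $i$-th one are $\langle o_\alpha,x_i\rangle$, $\alpha\le k$, where $o_\alpha$ is the $\alpha$-th row of $O$. For fixed $k$ and large $L$ these rows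 are close to $L^{-1/2}g_\alpha$ with independent standard Gaussian vectors $g_\alpha\in\mathbb R^L$. So, given $H'$, the rescaled coordinates $\sqrt N\langle o_\alpha,x_i\rangle$ are close to the Gaussian family $\sqrt{N/L}\,\langle g_\alpha,x_i\rangle$. This family is independent for different $\alpha$, and for each $\alpha$ its covariance in $i,j$ is
$$\Sigma_{ij}=\frac NL\langle x_i,x_j\rangle .$$
If $\Sigma_{ij}\approx\delta_{ij}$, the eigenvector coordinates are almost i.i.d. Gaussian.

Two extreme values of $L$ show what is at stake. If $L=N$, then $x_i=\mathbf u_i$ and $\Sigma=I$ exactly. If $L=1$, then $\Sigma_{ij}=Nu_i(1)u_j(1)$ has rank one, $O(1)=\{\pm1\}$, and (1) says nothing useful. We want $L$ large enough that $\Sigma\approx I$, and small enough that passing from $H$ to $H'$ can be controlled although the entries of $H$ are not Gaussian.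

The construction is for proving that the largest of the $N$ numbers $\langle\mathbf u_i,A\mathbf u_i\rangle$, with $A$ a fixed diagonal matrix of finite rank, has the same limiting law for $H$ as if the coordinates were independent Gaussians.

## 2. The largest quadratic form: the statement

Start with the Gaussian case. Let $\mathbf u_1,\dots,\mathbf u_N$ be the $\ell^2$-normalized eigenvectors of an $N\times N$ GOE matrix; equivalently, they are the columns of a Haar-distributed orthogonal matrix (each eigenvector is determined up to a sign, which quadratic forms do not see). The following is known.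

**Theorem A.** Fix $k\in\mathbb N$ and nonzero reals $a_1\le\dots\le a_k=:a$. Let $m=\#\{i:a_i=a\}$ and $A_N=\operatorname{diag}(a_1,\dots,a_k,0,\dots,0)\in\mathbb R^{N\times N}$. If $a>0$, then
$$\frac N{2a}\max_{i}\langle\mathbf u_i,A_N\mathbf u_i\rangle-\log N+\Big(1-\frac m2\Big)\log\log N+\log\Big(\Gamma\big(\tfrac m2\big)\sqrt{\textstyle\prod_{j=1}^{k-m}(1-\frac{a_j}a)}\Big)\longrightarrow\Lambda\tag{2}$$
in distribution, where $\Lambda$ is a Gumbel variable: $\mathbb P(\Lambda\le x)=\exp(-e^{-x})$.

The problem comes from Laszlo Erdos and Benjamin McKenna, "Extremal statistics of quadratic forms of GOE/GUE eigenvectors", arXiv:2208.12206 (2022). They conjecture that Theorem A holds at least when the $\mathbf u_i$ are the eigenvectors of a large class of Wigner matrices. The precise version treated here is as follows. Let $h_{ij}=N^{-1/2}\xi_{ij}$ for $i<j$ and $h_{ii}=N^{-1/2}\zeta_{ii}$. The $\xi_{ij}$ are i.i.d. copies of $\xi$ and the $\zeta_{ii}$ are i.i.d. copies of $\zeta$, independent of the $\xi_{ij}$. Both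 $\xi$ and $\zeta$ are centered, sub-Gaussian and absolutely continuous with laws not depending on $N$, and $\mathbb E\xi^2=1$. Does (2) hold for the eigenvectors of every such $H_N$ and every choice of $a_1\le\dots\le a_k$ as above with $a>0$? The answer is yes, and we prove it for a larger class.

**Definition (the class $\mathcal W$).** Fix constants $(C_p)_{p\ge1}$, large enough to dominate the moments of $N(0,2)$. The class $\mathcal W$ consists of the real symmetric $H=(h_{ij})$ with independent entries $(h_{ij})_{i\le j}$, $\mathbb Eh_{ij}=0$, $\mathbb Eh_{ij}^2=1/N$ for $i\ne j$, and $\mathbb E|\sqrt Nh_{ij}|^p\le C_p$ for all $p\ge1$, $i\le j$ and $N$. The laws may depend on $i,j,N$.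

For example, a matrix with off-diagonal entries $\pm N^{-1/2}$ (fair signs) and zero diagonal is in $\mathcal W$. Its entries are not absolutely continuous. The matrices of the question are in $\mathcal W$ for suitable $(C_p)$, since sub-Gaussian variables have all moments. So is $H'$ when $H$ is, because of the requirement on $N(0,2)$. If the spectrum is not simple, $(\mathbf u_i)$ denotes any measurable choice of orthonormal eigenbasis. Eigenvalues are $\lambda_1\le\dots\le\lambda_N$.

Write $A=A_N$, let $A_+$ be its positive part, and set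
$$q_i=N\langle\mathbf u_i,A\mathbf u_i\rangle,\qquad q_i^+=N\langle\mathbf u_i,A_+\mathbf u_i\rangle\ge q_i,\qquad q_i^+\ge0,$$
$$b_N=\log N-\Big(1-\frac m2\Big)\log\log N-\log\Big(\Gamma\big(\tfrac m2\big)\sqrt{\textstyle\prod_{j\le k-m}(1-\frac{a_j}a)}\Big),\qquad s_N(x)=2a(b_N+x).\tag{3}$$

**Theorem 1.** For $H\in\mathcal W$, $A$ as in Theorem A with $a>0$, and every $x\in\mathbb R$,
$$\mathbb P\big(\max_iq_i\le s_N(x)\big)\to\exp(-e^{-x}).$$

This says $\frac N{2a}\max_i\langle\mathbf u_i,A_N\mathbf u_i\rangle-b_N\to\Lambda$ in law, which is exactly (2). So the precise version of the conjecture is true. The proof also gives a Poisson limit. Let $\rho_{sc}(E)=\frac1{2\pi}\sqrt{(4-E^2)_+}$, $\rho_{sc}(I)=\int_I\rho_{sc}$, $Z_i=\frac N{2a}\langle\mathbf u_i,A_N\mathbf u_i\rangle-b_N$ and $\Pi_N=\sum_i\delta_{(\lambda_i,Z_i)}$.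

**Theorem 2.** Let $H\in\mathcal W$, and let $\Pi$ be a Poisson process on $\mathbb R\times(-\infty,\infty)$ with intensity $\rho_{sc}(E)\,dE\otimes e^{-x}dx$. For all nondegenerate intervals $I_1,\dots,I_n\subset\mathbb R$ and reals $x_1,\dots,x_n$, the counts $(\Pi_N(I_b\times(x_b,\infty)))_{b\le n}$ converge jointly in law to $(\Pi(I_b\times(x_b,\infty)))_{b\le n}$.

In particular, $\max_{\lambda_i\in I}Z_i-\log\rho_{sc}(I)\to\Lambda$ in law if $\rho_{sc}(I)>0$, because the probability that $\Pi$ has no point in $I\times(x+\log\rho_{sc}(I),\infty)$ is $\exp(-e^{-x})$. Taking all $I_b=\mathbb R$, the $n$ largest $Z_i$ converge jointly to the $n$ largest points of a Poisson process of intensity $e^{-x}dx$. Theorem 2 is proved in Section 12 and is not needed for Theorem 1.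

## 3. Independent Gaussians, and a Haar row by hand

The constant $b_N$ comes from a single tail computation. Consider three cases first. Let $g,g_1,g_2$ be independent standard Gaussians.

If $k=m=2$ and $a_1=a_2=1$, then $Z=g_1^2+g_2^2$ and $Z/2$ is exponential, so $\mathbb P(Z/2>t)=e^{-t}$. For $N$ independent copies, $\mathbb P(\max Z/2\le\log N+x)=(1-e^{-x}/N)^N\to\exp(-e^{-x})$. Indeed $b_N=\log N$ here.

If $k=1$ and $a_1=1$, then $\mathbb P(g^2/2>t)\sim e^{-t}/\sqrt{\pi t}$, and $b_N=\log N-\frac12\log\log N-\frac12\log\pi$ makes $N$ times this tend to $e^{-x}$ at $t=b_N+x$.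

If $k=2$, $a_1=-1$, $a_2=1$, the extra term multiplies the tail of $g_2^2/2$ by $\mathbb Ee^{-g_1^2/2}=1/\sqrt2=(1-\frac{a_1}a)^{-1/2}$. That is the origin of the product in (3).

**Lemma 1 (tail).** Let $g_\alpha$ be i.i.d. $N(0,1)$ and $Z=\sum_{\alpha\le k}a_\alpha g_\alpha^2$. Then $N\,\mathbb P(Z>s_N(x))\to e^{-x}$, also with $x$ replaced by $x+o(1)$.

**Proof.** Write $Z/(2a)=Y+R$ with $Y\sim\frac12\chi^2_m$ and $R=\sum_{j\le k-m}\frac{b_j}2g_j^2$ independent, $b_j=a_j/a<1$. The density of $Y$ is $f(t)=t^{m/2-1}e^{-t}/\Gamma(\frac m2)$, and $\bar F(u):=\mathbb P(Y>u)\sim f(u)$ as $u\to\infty$. Hence $\bar F(t-R)/f(t)\to e^R$ pointwise as $t\to\infty$. Choose $\theta>1$ with $\theta b_j<1$ for all $j$, so that $\mathbb Ee^{\theta R}<\infty$.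

On $\{R\le t/2\}$ we have $t-R\ge t/2$, so for large $t$ the ratio is at most $C\big(\frac{t-R}t\big)^{m/2-1}e^R$. For $m=1$ the power is at most $\sqrt2$; for $m\ge2$ it is at most $(1+|R|)^{m/2-1}$. So the ratio is at most $C(1+|R|)^{m/2}e^R$, which is integrable: for $R\ge0$ it is at most a constant times $e^{\theta R}$, and for $R<0$ it is bounded. Dominated convergence gives $\mathbb E[\bar F(t-R);R\le t/2]\sim f(t)\,\mathbb Ee^R$.

On $\{R>t/2\}$ pick $\theta'<1$ with $\theta+\theta'>2$. Then $\bar F(u)\le Ce^{-\theta'u}$ for all $u\in\mathbb R$ (for $u<0$ because $\bar F\le1$), and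
$$\mathbb E[\bar F(t-R);R>t/2]\le Ce^{-\theta't}\,\mathbb E[e^{-(\theta-\theta')R}e^{\theta R};R>t/2]\le Ce^{-\theta't-(\theta-\theta')t/2}\,\mathbb Ee^{\theta R}=O(e^{-(\theta+\theta')t/2})=o(f(t)).$$
Together, $\mathbb P(Z>2at)\sim f(t)\,\mathbb Ee^R=f(t)\prod_j(1-b_j)^{-1/2}$. At $t=b_N+x+o(1)$ we have $t^{m/2-1}\sim(\log N)^{m/2-1}$ and $e^{-t}\sim N^{-1}(\log N)^{1-m/2}\,\Gamma(\frac m2)\sqrt{\prod_j(1-b_j)}\,e^{-x}$, so $Nf(t)\prod_j(1-b_j)^{-1/2}\to e^{-x}$. $\square$

Theorem A can now be checked by hand when $k=1$ (say $a_1=1$). The numbers $u_1(1),\dots,u_N(1)$ form the first row of a Haar orthogonal matrix, so they have the law of $g/|g|$ with $g\in\mathbb R^N$ standard Gaussian. Therefore $\frac N2\max_iu_i(1)^2\overset d=\frac N{|g|^2}\max_i\frac{g_i^2}2$. By Lemma 1, $\max_ig_i^2/2-b_N\to\Lambda$. Since $N/|g|^2=1+O(N^{-1/2})$ and $\max_ig_i^2=O(\log N)$ in probability, the normalization changes nothing in the limit. The argument for $\widetilde H$ below is this one in dimension $L$, where exact orthonormality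 of the rows of coefficients is lost and must be replaced by $\Sigma\approx I$.

## 4. How many entries one may replace, and why eigenvectors must be smoothed

The first thing to try is to replace the entries of $H$ one by one until $H$ has become a GOE matrix, and to control the change of some smooth statistic $F$ by Taylor expansion. Suppose $F$ has derivatives of size $N^{C\varepsilon}$ in each entry. Let one entry $v$ be replaced by a Gaussian $v'$ with the same mean and variance. The Taylor terms of order $0,1,2$ have the same expectation, and the third-order remainder is of size $N^{C\varepsilon}\mathbb E|v|^3\sim N^{-3/2+C\varepsilon}$. There are about $N^2/2$ entries, and the total bound is $N^{1/2+C\varepsilon}$, which diverges. If third moments agreed as well, the bound would be $N^{2}\cdot N^{-2+C\varepsilon}$, still not small. Agreement of four moments would give $N^{-1/2+C\varepsilon}$, but the third and fourth moments of $\xi$ need not be Gaussian. This is where full replacement stops.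

With two matching moments one can afford to replace only $\ll N^{3/2}$ entries. The first $L$ rows and columns have at most $LN$ of them, at a cost of $LN^{-1/2+C\varepsilon}$. Replacing only the $k$ rows that $A$ sees would be cheap, but by Section 1 the symmetry group $O(k)$ is then too small: $\Sigma$ must be close to $I$, and we shall see that its error is about $L^{-1/2}$. The choice $L=\lfloor N^{1/4}\rfloor$ leaves room on both sides.

The second difficulty is the statistic itself. The $q_i$ are not smooth functions of the matrix. For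
$$K=\begin{pmatrix}\delta&s\\ s&-\delta\end{pmatrix},\qquad u_+(1)^2=\frac12\Big(1+\frac{\delta}{\sqrt{\delta^2+s^2}}\Big)\quad(\delta>0),$$
where $\mathbf u_+$ is the top eigenvector, the second derivative in $s$ at $s=0$ is $-\frac1{2\delta^2}$, which explodes as the eigenvalue gap $2\delta$ closes. But $u_+(1)^2+u_-(1)^2=1$ is perfectly smooth. This suggests replacing $q_i$ by a sum over eigenvalues in a tiny window of width $\eta\ll1/N$ around an energy $E$, namely
$$X_E=\sum_iq_i\frac{\eta^2}{(\lambda_i-E)^2+\eta^2},$$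
which is a resolvent quantity. If only one eigenvalue is near $E=\lambda_i$, then $X_E\approx q_i$. If two are near, $X_E\approx q_i+q_j$ may exceed the level although neither $q_i$ nor $q_j$ does. In the bulk of $N$ gaps some are very small, so this cannot be excluded by a bound on gaps alone. What can be excluded is that a small gap and a large sum occur together: for $\widetilde H$, there will be at most $N^{1-4\varepsilon}$ small gaps, and at each of them a large sum has conditional probability at most $CN^{-1+2\varepsilon}$. For $H$ itself we do not know the law of the sum, so we build the event "close pair and large sum" into a second smooth functional $V_E$ and transfer its absence from $H'$ to $H$ by the same replacement argument. In the same way a third functional $Q$ transfers $\Sigma\approx I$ from $H$ to $H'$.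

The parameters are as follows. Let $\varepsilon\in(0,1/100)$ be a constant with $C_0\varepsilon\le1/16$, where $C_0$ is an absolute constant fixed in Section 8, and
$$\eta_0=N^{-1+\varepsilon},\quad\rho'=N^{-1-6\varepsilon},\quad\rho=N^{-1-9\varepsilon},\quad r=N^{-1-10\varepsilon},\quad\eta=N^{-1-20\varepsilon},\quad\beta=N^\varepsilon.\tag{4}$$
So $\eta\ll r\ll\rho\ll\rho'\ll1/N\ll\eta_0$. The local law is used at $\eta_0$ and the window of $X_E$ is $\eta$. A counter of width $\rho$ will detect two eigenvalues within $r$ of $E$ with certainty, and will never fire unless there are two within $\rho'$.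

## 5. The local law and its consequences below the scale $1/N$

**Definition (w.o.p.).** An event holds w.o.p. if its probability is $\ge1-N^{-D}$ for every $D$ and all $N\ge N_0(D)$, with $N_0(D)$ uniform over $\mathcal W$. For example $|\sqrt Nh_{ij}|\le N^{\varepsilon}$ w.o.p.: by Markov's inequality the failure probability is at most $C_pN^{-p\varepsilon}$ for every $p$.

Write $G(z)=(H-z)^{-1}$ and $m(z)=\int\frac{\rho_{sc}(x)}{x-z}dx$; recall $|m(z)|\le1$ for $\operatorname{Im}z>0$. For nonnegative random quantities, $X\prec Y$ means that for all $\tau',D>0$, $\mathbb P(X>N^{\tau'}Y)\le N^{-D}$ for $N$ large, uniformly in the parameters.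

**Input.** The input is taken from Benaych-Georges and Knowles, *Lectures on the local semicircle law for Wigner matrices*, Panoramas et Synthèses 53 (2018). There a Wigner matrix has independent centered upper triangular entries with $\mathbb E|H_{ij}|^2=N^{-1}(1+O(\delta_{ij}))$ and $\|\sqrt NH_{ij}\|_{L^p}$ bounded for each $p$, which covers $\mathcal W$. We use two results: the entrywise local law
$$|G_{ij}(z)-\delta_{ij}m(z)|\prec\sqrt{\frac{\operatorname{Im}m(z)}{N\operatorname{Im}z}}+\frac1{N\operatorname{Im}z}\tag{5}$$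
uniformly for $|\operatorname{Re}z|\le\tau^{-1}$, $N^{-1+\tau}\le\operatorname{Im}z\le\tau^{-1}$ (any fixed $\tau>0$), and $\|H\|\le3$ w.o.p. (from eigenvalue rigidity).

These hold for every sequence $H_N\in\mathcal W$, and the bounds are then automatically uniform over $\mathcal W$. If for some $D$ the failure probability were not $\le N^{-D}$ uniformly over $\mathcal W$ for large $N$, then for infinitely many $N$ we could pick a violating $H_N\in\mathcal W$, and the resulting sequence would contradict the cited theorem.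

At a fixed $E$ with $|E|\le5$, (5) with $\operatorname{Im}z=\eta_0$ has an error of order $N^{-\varepsilon/2}$ up to arbitrarily small powers, so all $|G_{cd}(E+i\eta_0)|\le3/2$ w.o.p. Take a union bound over an $N^{-3}$-net of $[-5,5]$. Since $\|\partial_zG\|\le\eta_0^{-2}\le N^2$, entries change by at most $N^{-1}$ between net points. Hence w.o.p., uniformly over $\mathcal W$, the following event holds:
$$\mathcal G:\qquad\|H\|\le3\quad\text{and}\quad\max_{c,d}|G_{cd}(E+i\eta_0)|\le2\ \text{ for all }|E|\le5.\tag{6}$$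

Put $\omega_i(E)=\frac{\eta^2}{(\lambda_i-E)^2+\eta^2}\in(0,1]$. The next four facts hold on $\mathcal G$; (8) and (9) use only $\operatorname{Im}\operatorname{Tr}G(E+i\eta_0)\le2N$, and (10) is deterministic under its own hypothesis.

*Delocalization.* Since $\operatorname{Im}G_{cc}(\lambda_i+i\eta_0)=\sum_ju_j(c)^2\frac{\eta_0}{(\lambda_j-\lambda_i)^2+\eta_0^2}\ge u_i(c)^2/\eta_0$,
$$u_i(c)^2\le2N^{-1+\varepsilon},\qquad\text{hence}\qquad|q_i|,\,q_i^+\le2k\|A\|N^\varepsilon.\tag{7}$$

*Mass in a window.* As $\frac{\eta^2}{y^2+\eta^2}\le\frac{\eta_0^2}{y^2+\eta_0^2}$,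
$$\sum_i\omega_i(E)\le\eta_0\operatorname{Im}\operatorname{Tr}G(E+i\eta_0)\le2N^\varepsilon\qquad(|E|\le5).\tag{8}$$

*Far eigenvalues.* For $0<\kappa\le\eta_0$, $\sigma>0$, $|E|\le5$,
$$\sum_{j:|\lambda_j-E|\ge\kappa}\frac{\sigma^2}{(\lambda_j-E)^2}\le4N^\varepsilon\frac{\sigma^2}{\kappa^2}.\tag{9}$$
Indeed $|y|\ge\kappa$ implies $y^2+\eta_0^2\le2(\eta_0^2/\kappa^2)y^2$, and $\sum_j((\lambda_j-E)^2+\eta_0^2)^{-1}=\operatorname{Im}\operatorname{Tr}G(E+i\eta_0)/\eta_0\le2N/\eta_0$; multiply and use $N\eta_0=N^\varepsilon$.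

*Going below $1/N$.* If $|G_{cd}(E+i\eta_0)|\le3$ for all $c,d$, then for $0<\eta'\le\eta_0$ and all $c,d$
$$\operatorname{Im}G_{cc}(E+i\eta')\le3\eta_0/\eta',\qquad|G_{cd}(E+i\eta')|\le6\eta_0/\eta'.\tag{10}$$
The first bound holds because $\frac{\eta'}{y^2+\eta'^2}\le\frac{\eta_0}{\eta'}\cdot\frac{\eta_0}{y^2+\eta_0^2}$. For the second, recall $\|G(z)e_c\|^2=\operatorname{Im}G_{cc}(z)/\operatorname{Im}z$, so that $|(G^2)_{cd}|\le\|Ge_c\|\|Ge_d\|=\sqrt{\operatorname{Im}G_{cc}\operatorname{Im}G_{dd}}/\operatorname{Im}z$. Integrating $\partial_zG=G^2$ down from $\eta_0$ to $\eta'$ gives $|G_{cd}(E+i\eta')|\le3+\int_{\eta'}^{\eta_0}\frac{3\eta_0}{s^2}ds\le3+\frac{3\eta_0}{\eta'}\le6\eta_0/\eta'$.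

## 6. Few small gaps, and no clusters

We need that close pairs are rare and that no $l+1$ eigenvalues crowd together, for a fixed large $l$.

**Lemma 2.** Let $H\in\mathcal W$, $l\ge1$ fixed, $\delta\in[N^{-1/4},1]$. For all $i\le N-l$ and every $D$, for $N$ large (uniformly),
$$\mathbb P(\lambda_{i+l}-\lambda_i\le\delta/N)\le C_lN^\varepsilon\delta^l+N^{-D}.$$

**Step 1: a small gap forces small projections of a column.** Let $H^{(\alpha)}$ be the minor without row and column $\alpha$, with ordered eigenvalues $\mu_j$ and orthonormal eigenvectors $v_j$ (depending on $\alpha$, measurably chosen from $H^{(\alpha)}$). Let $N^{-1/2}\xi^{(\alpha)}$ be the $\alpha$-th column of $H$ without its diagonal entry; it is independent of $H^{(\alpha)}$. Let $u_i'$ be $\mathbf u_i$ without coordinate $\alpha$. The rows other than $\alpha$ of $H\mathbf u_i=\lambda_i\mathbf u_i$ read $(H^{(\alpha)}-\lambda_i)u_i'=-u_i(\alpha)N^{-1/2}\xi^{(\alpha)}$. Taking the inner product with $v_j$ and using $|\langle v_j,u_i'\rangle|\le1$,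
$$|u_i(\alpha)|\,N^{-1/2}\,|\langle v_j,\xi^{(\alpha)}\rangle|\le|\mu_j-\lambda_i|.$$
If $\lambda_{i+l}-\lambda_i\le\delta/N$, Cauchy interlacing gives $\lambda_i\le\lambda_j\le\mu_j\le\lambda_{j+1}\le\lambda_{i+l}$ for $i\le j<i+l$, so the right side is at most $\delta/N$. Hence for every $\alpha$ with $Nu_i(\alpha)^2\ge\frac12$ the event
$$\mathcal Y_\alpha:\quad|\langle v_j,\xi^{(\alpha)}\rangle|\le\sqrt2\,\delta,\qquad j=i,\dots,i+l-1,$$
occurs.

**Step 2: averaging over the coordinate.** On $\mathcal G$ at least $N^{1-\varepsilon}/4$ indices $\alpha$ satisfy $Nu_i(\alpha)^2\ge\frac12$: we have $\sum_\alpha Nu_i(\alpha)^2=N$, the terms below $\frac12$ contribute at most $N/2$, and every term is at most $2N^\varepsilon$ by (7). Counting the $\alpha$ for which $\mathcal Y_\alpha$ occurs and taking expectations,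
$$\tfrac14N^{1-\varepsilon}\big(\mathbb P(\lambda_{i+l}-\lambda_i\le\delta/N)-\mathbb P(\mathcal G^c)\big)\le\sum_\alpha\mathbb P(\mathcal Y_\alpha).$$
It remains to show $\mathbb P(\mathcal Y_\alpha)\le C_l\delta^l+N^{-D}$ for every $D$.

**Step 3: a small-ball bound by Fourier inversion.** The matrix $\sqrt{N/(N-1)}\,H^{(\alpha)}$ is in $\mathcal W$ in dimension $N-1$, so by (7) w.o.p. all $|v_j(b)|\le2N^{-1/2+\varepsilon/2}$. Condition on $H^{(\alpha)}$ with this property. Let $Y=(\langle v_j,\xi^{(\alpha)}\rangle)_{i\le j<i+l}$, $V_b=(v_j(b))_{i\le j<i+l}\in\mathbb R^l$ and $t=\sqrt2\,\delta$. For $|y|\le t$ we have $2\big(\frac{\sin(y/2t)}{y/2t}\big)^2\ge2(2\sin\frac12)^2>1$, so for all $y$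
$$\mathbf 1_{|y|\le t}\le2\Big(\frac{\sin(y/2t)}{y/2t}\Big)^2=2t\int_{|s|\le1/t}(1-t|s|)e^{isy}\,ds.$$
Multiplying over the $l$ coordinates and taking expectations,
$$\mathbb P(\|Y\|_\infty\le t)\le(2t)^l\int_{[-1/t,1/t]^l}|\mathbb Ee^{i\langle\theta,Y\rangle}|\,d\theta .$$
Now $\langle\theta,Y\rangle=\sum_b\xi^{(\alpha)}_b\langle\theta,V_b\rangle$ is a sum of independent terms. The characteristic functions $\varphi_b$ of the entries $\xi^{(\alpha)}_b$ (centered, variance one, third moment at most $C_3$) satisfy $|\varphi_b(s)|\le1-\frac{s^2}2+\frac{C_3|s|^3}6\le1-\frac{s^2}4\le e^{-s^2/4}$ for $|s|\le s_*(C_3)$. On the domain of integration $|\langle\theta,V_b\rangle|\le l\,t^{-1}\,2N^{-1/2+\varepsilon/2}\le2lN^{-1/4+\varepsilon/2}\le s_*$ for large $N$, since $t\ge N^{-1/4}$. Orthonormality of the $v_j$ gives $\sum_b\langle\theta,V_b\rangle^2=|\theta|^2$. So the integrand is at most $e^{-|\theta|^2/4}$ and the bound is $C_l\delta^l$. $\square$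

**Corollary.** With probability $\to1$, uniformly over $\mathcal W$:

(i) $\#\{i:\lambda_{i+1}-\lambda_i\le2\rho'\}\le N^{1-4\varepsilon}$;

(ii) with $l:=\lceil1/\varepsilon\rceil$, $\lambda_{j+l}-\lambda_j>4\rho'$ for all $j\le N-l$.

**Proof.** For (i) use Lemma 2 with $l=1$ and $\delta=2N^{-6\varepsilon}$, which is $\ge N^{-1/4}$ as $6\varepsilon<1/4$. The expected number is $O(N\cdot N^\varepsilon N^{-6\varepsilon})=O(N^{1-5\varepsilon})$, and Markov's inequality applies. For (ii) use Lemma 2 with $\delta=4N^{-6\varepsilon}$ and a union bound: $N\cdot N^\varepsilon\cdot O(N^{-6\varepsilon l})=O(N^{1+\varepsilon-6})\to0$. $\square$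

## 7. Truncated eigenvectors of $H$ are almost orthogonal

For $H$ itself, near-orthogonality of the $x_i$ comes from delocalization plus random sampling of coordinates. The sampling is then frozen.

**Lemma 3.** After a deterministic relabeling of the coordinates $k+1,\dots,N$ (which changes neither $A$, nor the $q_i$, nor membership in $\mathcal W$), w.o.p. for $H$, with $x_i=(u_i(\alpha))_{\alpha\le L}$,
$$\max_{i,j}\Big|\frac NL\langle x_i,x_j\rangle-\delta_{ij}\Big|\le2N^{2\varepsilon}L^{-1/2}.$$

**Step 1: a random set of coordinates.** Let $S=\{1,\dots,k\}\cup S'$ with $S'$ a uniform $(L-k)$-subset of $\{k+1,\dots,N\}$ independent of $H$. Fix $H\in\mathcal G$ and $i,j$, and put $c_\alpha=Nu_i(\alpha)u_j(\alpha)$. By (7), $|c_\alpha|\le2N^\varepsilon$. Since $\sum_\alpha c_\alpha=N\delta_{ij}$, we have $\frac1{N-k}\sum_{\alpha>k}c_\alpha=\delta_{ij}+O(N^{\varepsilon-1})$. By Hoeffding's inequality for sampling without replacement (Hoeffding 1963), the mean of $c_\alpha$ over $S'$ deviates from this by more than $N^{2\varepsilon}L^{-1/2}$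 with probability at most
$$2\exp\Big(-\frac{2(L-k)N^{4\varepsilon}L^{-1}}{(4N^\varepsilon)^2}\Big)\le2e^{-N^{2\varepsilon}/16}.$$
The coordinates $\alpha\le k$ contribute $O(N^\varepsilon/L)$ to $\frac1L\sum_{\alpha\in S}c_\alpha$, and replacing $\frac{L-k}L$ by $1$ costs another $O(N^\varepsilon/L)$. Both are $\ll N^{2\varepsilon}L^{-1/2}$. A union bound over $i,j$, together with $\mathbb P(\mathcal G^c)$, shows that $\big|\frac1L\sum_{\alpha\in S}c_\alpha-\delta_{ij}\big|\le2N^{2\varepsilon}L^{-1/2}$ for all $i,j$, except on an event of probability at most $N^{-D}$ for every $D$ and large $N$, jointly in $(S,H)$.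

**Step 2: freezing the set.** For each $N$ choose the value of $S$ minimizing the $H$-probability of failure. The minimum is at most the average over $S$, hence at most $N^{-D}$ for every $D$ and large $N$; the chosen $S$ does not depend on $D$. Relabel so that $S=\{1,\dots,L\}$, keeping $1,\dots,k$ fixed. $\square$

From now on $H$ is relabeled in this way, and $H'$ is built from the relabeled $H$ as in Section 1.

## 8. Resolvent functionals and the two-moment comparison

Let $\mathfrak E=[-4,4]\cap N^{-10}\mathbb Z$ and $z_E=E+i\eta$. Let $P$ be the projection on the first $L$ coordinates and $P^\circ=P-\frac LNI$. (For $L=N$ one would have $P^\circ=0$.) For $E,E_1,E_2\in\mathfrak E$ put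
$$X_E=N\eta\operatorname{Im}\operatorname{Tr}AG(z_E)=\sum_iq_i\omega_i(E),\qquad X_E^+=N\eta\operatorname{Im}\operatorname{Tr}A_+G(z_E)=\sum_iq_i^+\omega_i(E)\ge X_E,$$
$$T_E=\rho\operatorname{Im}\operatorname{Tr}G(E+i\rho)=\sum_i\frac{\rho^2}{(\lambda_i-E)^2+\rho^2},$$
$$Q_{E_1,E_2}=\Big(\frac{N\eta}L\Big)^2\operatorname{Tr}P^\circ\operatorname{Im}G(z_{E_1})P^\circ\operatorname{Im}G(z_{E_2})=\sum_{i,j}\Big(\frac NL\langle x_i,x_j\rangle-\delta_{ij}\Big)^2\omega_i(E_1)\omega_j(E_2),$$
$$V_E=g(X_E^+)\,\chi(T_E)\in[0,1].$$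
The formula for $Q$ follows from $\operatorname{Im}G(z_E)=\eta^{-1}\sum_i\omega_i(E)\mathbf u_i\mathbf u_i^T$ and $\langle\mathbf u_i,P^\circ\mathbf u_j\rangle=\langle x_i,x_j\rangle-\frac LN\delta_{ij}$. With $s_0:=2a(1-\varepsilon)\log N$, the functions $g,\chi$ are smooth, nondecreasing and $[0,1]$-valued: $g=0$ on $(-\infty,s_0-1]$, $g=1$ on $[s_0,\infty)$, $\chi=0$ on $(-\infty,\frac32]$, $\chi=1$ on $[\frac74,\infty)$, with derivatives bounded independently of $N$. So $X_E$ smooths the $q_i$, $T_E$ counts eigenvalues near $E$, and $V_E$ flags a close pair together with a nearly extreme sum. The functional $Q$ measures the failure of near-orthogonality. All of them depend only on the matrix, not on the eigenbasis. Let $X_*=\max_{\mathfrak E}X_E$, $V_*=\max_{\mathfrak E}V_E$, $Q_*=\max_{\mathfrak E^2}Q_{E_1,E_2}$.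

**Definition (soft maximum).** For a finite family $W=(W_\theta)_{\theta\in\Theta}$, $\mathcal M_\beta(W)=\beta^{-1}\log\sum_\theta e^{\beta W_\theta}$.

For example, for the family $(0,0)$ it equals $\beta^{-1}\log2$. In general $\max W\le\mathcal M_\beta(W)\le\max W+\beta^{-1}\log|\Theta|$, and for families of polynomial size the error is $O(N^{-\varepsilon}\log N)$. If $W_\theta=W_\theta(t)$ with $|\partial_t^jW_\theta|\le K$ for $1\le j\le3$ and $K\ge1$, then
$$|\partial_t^j\mathcal M_\beta|\le C\beta^{j-1}K^j,\qquad1\le j\le3,\tag{11}$$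
with $C$ independent of $|\Theta|$. Indeed, let $\langle\cdot\rangle$ be the average with weights proportional to $e^{\beta W_\theta}$, so that $\partial_t\langle f\rangle=\langle f'\rangle+\beta\operatorname{Cov}(f,W')$. Then $\mathcal M'=\langle W'\rangle$, $\mathcal M''=\langle W''\rangle+\beta\operatorname{Var}(W')$, and, since $\partial_t\operatorname{Var}(W')=2\operatorname{Cov}(W',W'')+\beta\kappa_3(W')$ with $\kappa_3$ the third cumulant, $\mathcal M'''=\langle W'''\rangle+3\beta\operatorname{Cov}(W',W'')+\beta^2\kappa_3(W')$.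

**Lemma 4 (derivatives).** Let $\Delta=E_{ab}+E_{ba}$ ($a\ne b$) or $\Delta=E_{aa}$, where $E_{ab}$ is a matrix unit. Let $K_t=R+t\Delta$ be real symmetric, and let $t$ be such that all resolvent entries of $K_t$ at $E+i\eta_0$, $E\in\mathfrak E$, are at most $3$ in modulus. Then, at this $t$ and for $j=1,2,3$, the derivatives $\partial_t^jX_E,\partial_t^jX_E^+,\partial_t^jT_E,\partial_t^jQ_{E_1,E_2},\partial_t^jV_E$ are $O(N^{C\varepsilon})$ with $C$ absolute.

**Proof.** By (10), since $\eta_0/\eta=N^{21\varepsilon}$ and $\eta_0/\rho=N^{10\varepsilon}$, all resolvent entries at $z_E$ and at $E+i\rho$ are at most $N^{22\varepsilon}$ for large $N$. Recall $\partial_t^jG=(-1)^jj!(G\Delta)^jG$.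

*$X_E$ and $X_E^+$.* Here $N\eta\le1$, and $\operatorname{Tr}A(G\Delta)^jG$ is a sum of boundedly many terms, each a bounded constant times a product of $j+1$ resolvent entries.

*$T_E$.* By cyclicity $\operatorname{Tr}(G\Delta)^jG=\operatorname{Tr}\Delta(G\Delta)^{j-1}G^2$, which is a sum of boundedly many products of $j-1$ entries of $G$ and one entry of $G^2$. At $E+i\rho$ we have $\rho|(G^2)_{cd}|\le\sqrt{\operatorname{Im}G_{cc}\operatorname{Im}G_{dd}}\le N^{22\varepsilon}$.

*$Q$.* Write $\operatorname{Im}G=(G-\bar G)/2i$ with $\bar G(z)=G(\bar z)$. After $j\ge1$ derivatives, Leibniz' rule gives traces $\operatorname{Tr}P^\circ(G\Delta)^{j_1}GP^\circ(G'\Delta)^{j_2}G'$ with $j_1+j_2=j$, where $G,G'$ are resolvents at $z_{E_1},z_{E_2}$ or their conjugates. Cut the cyclic product at the $\Delta$'s. Between two $\Delta$'s that have no $P^\circ$ between them we see an entry of a resolvent. If $j_1,j_2\ge1$, the rest is two entries of type $(GP^\circ G')_{cd}$. If one of $j_1,j_2$ is zero, the rest is one entry of type $(GP^\circ G'P^\circ G'')_{cd}$.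 We have $\|Ge_c\|^2=\operatorname{Im}G_{cc}(z_E)/\eta\le N^{1+42\varepsilon}$ (the same for conjugates) and $\|G\|\le\eta^{-1}=N^{1+20\varepsilon}$. Hence
$$|(GP^\circ G')_{cd}|\le\sum_{\alpha\le L}|G_{c\alpha}G'_{\alpha d}|+\frac LN\|Ge_c\|\,\|G'e_d\|\le LN^{C\varepsilon}.$$
Expanding both factors $P^\circ=P-\frac LNI$: the term with two $P$'s is at most $L^2N^{66\varepsilon}$. Each of the two mixed terms is of the form $\frac LN\sum_{\alpha\le L}G_{c\alpha}(G'G'')_{\alpha d}$ or its mirror image, and the term with none is $\frac{L^2}{N^2}(GG'G'')_{cd}$. So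
$$|(GP^\circ G'P^\circ G'')_{cd}|\le L^2N^{66\varepsilon}+2\frac LN\cdot LN^{22\varepsilon}\cdot N^{1+42\varepsilon}+\frac{L^2}{N^2}N^{1+42\varepsilon}N^{1+20\varepsilon}\le L^2N^{C\varepsilon}.$$
The prefactor $(N\eta/L)^2\le L^{-2}$ absorbs the $L^2$ in both cases.

*$V_E$.* This is the chain rule, as $g$ and $\chi$ have bounded derivatives. $\square$

**Definition (admissible functional).** A function $F$ of a real symmetric matrix is admissible if, for large $N$, (a) in the situation of Lemma 4, $|\partial_t^jF|\le N^{C_0\varepsilon}$ for $j=1,2,3$; and (b) for all real symmetric $R$, all $\Delta$ as in Lemma 4 and all $t\in\mathbb R$, $|F(R+t\Delta)|$ and $|\partial_t^jF(R+t\Delta)|$, $1\le j\le3$, are at most $N^{C}$ for some constant $C$.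

For example a single $X_E$ is admissible once $C_0$ is large. Part (a) is Lemma 4, and part (b) holds because $\|G\|\le N^2$ at all spectral parameters involved ($\eta^{-1}=N^{1+20\varepsilon}\le N^2$), so every trace that occurs is polynomially bounded. By (11) with $K=N^{C\varepsilon}$, $\beta=N^\varepsilon$ and the same crude bounds, the following are admissible once the absolute constant $C_0$ is fixed large enough: $\phi(\mathcal M_\beta((X_E)_E))$, where $\phi$ is a translate (by an $N$-dependent amount) of a fixed smooth bounded function with bounded derivatives up to order three; $\mathcal M_\beta((V_E)_E)$; and $\mathcal M_\beta((Q_{E_1,E_2}))$. The exponents do not depend on $\varepsilon$, so we may fix $C_0$ first (large enough also for the functionals of Section 12) and then $\varepsilon$.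

**Lemma 5 (comparison).** If $F$ is admissible, then $|\mathbb EF(H)-\mathbb EF(H')|\le N^{-1/8}$ for $N$ large.

**Step 1: one replacement, with a priori bounds along the way.** Replace the at most $LN$ entries one by one. All intermediate matrices are in $\mathcal W$, so $\mathcal G$ holds for each of them w.o.p., uniformly. One step changes $R+v\Delta$ to $R+v'\Delta$ with $R,v,v'$ independent. Let $\Omega$ be the event that $|v|,|v'|\le N^{-1/2+\varepsilon}$ and that $R+v\Delta$ and $R+v'\Delta$ satisfy $\mathcal G$; it holds w.o.p. On $\Omega$ let $|t|\le N^{-1/2+\varepsilon}$, and let $G^t$ be the resolvent of $R+t\Delta$ at $E+i\eta_0$. From $G^t=G^v-(t-v)G^v\Delta G^t$, with $|G^v_{cd}|\le2$ and $|t-v|\le2N^{-1/2+\varepsilon}$, the number $\Lambda_t:=\max_{c,d}|G^t_{cd}|$ satisfies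
$$\Lambda_t\le2+8N^{-1/2+\varepsilon}\Lambda_t,\qquad\text{so}\qquad\Lambda_t\le3.$$
Hence (a) applies: on $\Omega$, $|\partial_t^jF(R+t\Delta)|\le N^{C_0\varepsilon}$ for all $|t|\le N^{-1/2+\varepsilon}$ and $1\le j\le3$.

**Step 2: off-diagonal entries.** Writing $F(t)=F(R+t\Delta)$, Taylor's formula around $0$ gives
$$F(v)=F(0)+vF'(0)+\tfrac{v^2}2F''(0)+\mathcal R,\qquad|\mathcal R|\le\tfrac{|v|^3}6\sup_{|t|\le|v|}|F'''(t)|,$$
and likewise for $v'$. The terms of order $0,1,2$ have equal expectations, since $v$ and $v'$ are independent of $R$ with mean $0$ and variance $1/N$. By Step 1 on $\Omega$ and by (b) off $\Omega$,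
$$\mathbb E|\mathcal R|\le N^{C_0\varepsilon}\,\mathbb E|v|^3+N^C(\mathbb Ev^6)^{1/2}\,\mathbb P(\Omega^c)^{1/2}=O(N^{C_0\varepsilon-3/2}).$$

**Step 3: diagonal entries.** There are at most $L$ of them, and their variances need not match. Expand with second-order remainder: the terms of order $0,1$ have equal expectations, and the remainders contribute $O(N^{C_0\varepsilon-1})$ by the same argument.

**Step 4: summation.** The total is
$$O(LN\cdot N^{-3/2+C_0\varepsilon}+L\cdot N^{-1+C_0\varepsilon})=O(N^{-1/4+C_0\varepsilon})=O(N^{-3/16})\le N^{-1/8}.\qquad\square$$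

## 9. From $\max_iq_i$ to $X_*$

The next lemma is deterministic. If no energy shows both a nearly extreme sum and a close pair, then $X_*$ and $\max_iq_i$ exceed high levels together.

**Lemma 6.** Suppose $\mathcal G$ holds and $V_*<1$, and let $s\ge s_0+1$. For $N$ large: (a) $\max_iq_i>s$ implies $X_*>s-N^{-\varepsilon}$; (b) $X_*>s$ implies $\max_iq_i>s-N^{-\varepsilon}$.

**Step 1: at a high energy there is at most one near eigenvalue.** If $X_E^+\ge s_0$, then $g(X_E^+)=1$, so $V_E<1$ forces $T_E<\frac74$. If two eigenvalues (with multiplicity) were within $r$ of $E$, then $T_E\ge\frac2{1+r^2/\rho^2}=\frac2{1+N^{-2\varepsilon}}\ge\frac74$ for large $N$. So at most one eigenvalue is within $r$ of $E$. By (7) and by (9) with $\kappa=r$, $\sigma=\eta$, all others contribute to $X_E$ at most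
$$2k\|A\|N^\varepsilon\cdot4N^\varepsilon\eta^2/r^2=8k\|A\|N^{-18\varepsilon}\le N^{-17\varepsilon}$$
in absolute value.

**Step 2: (a).** Let $q_i>s$, and let $E\in\mathfrak E$ be nearest to $\lambda_i\in[-3,3]$. Then $1-\omega_i(E)\le N^{-20}/\eta^2\le N^{-16}$, and since all $q_j^+\ge0$ and $q_i\le2k\|A\|N^\varepsilon$, we get $X_E^+\ge q_i^+\omega_i(E)\ge q_i\omega_i(E)\ge s_0$. By Step 1, $\lambda_i$ is the only eigenvalue within $r$, and $X_E\ge q_i\omega_i(E)-N^{-17\varepsilon}>s-N^{-\varepsilon}$.

**Step 3: (b).** Let $X_E>s$. Then $X_E^+\ge X_E\ge s_0$. If no eigenvalue were within $r$ of $E$, Step 1 would give $X_E\le N^{-17\varepsilon}$, a contradiction. So exactly one, $\lambda_i$, is, and $s<X_E\le q_i\omega_i(E)+N^{-17\varepsilon}$. Hence $q_i>0$ and, as $\omega_i\le1$, $q_i>s-N^{-\varepsilon}$. $\square$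

## 10. Conditional Gaussianity for the rimmed matrix

**Near-orthogonality passes from $H$ to $H'$.**

**Lemma 7.** With probability $\to1$, for $H'$: $\max_{i,j}|\Sigma_{ij}-\delta_{ij}|\le\vartheta:=2N^{-\varepsilon/8}$, where $\Sigma_{ij}=\frac NL\langle x_i,x_j\rangle$.

**Proof.** For $H$, Lemma 3 and (8) give w.o.p. $Q_*\le4N^{4\varepsilon}L^{-1}(2N^\varepsilon)^2=16N^{6\varepsilon}L^{-1}$. Always, since $\omega_i\le1$, $Q_*\le(N/L)^2\operatorname{Tr}(P^\circ)^2=(N/L)^2L(1-\frac LN)\le2N^2$. Hence $\mathbb E_HQ_*\le20N^{6\varepsilon}L^{-1}$. By Lemma 5 and the soft maximum bounds,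
$$\mathbb E_{H'}Q_*\le\mathbb E_{H'}\mathcal M_\beta(Q)\le\mathbb E_H\mathcal M_\beta(Q)+N^{-1/8}\le\mathbb E_HQ_*+O(N^{-\varepsilon}\log N)+N^{-1/8}\le N^{-\varepsilon/2},$$
because $L=\lfloor N^{1/4}\rfloor$ and $\varepsilon<1/100$. By Markov's inequality $Q_*\le N^{-\varepsilon/4}$ with probability at least $1-N^{-\varepsilon/4}$. If also $\|H'\|\le3$, take the grid points $E_1,E_2$ nearest to $\lambda_i,\lambda_j$. Then $\omega_i(E_1),\omega_j(E_2)\ge\frac12$, and all terms of $Q$ are nonnegative, so $\frac14(\Sigma_{ij}-\delta_{ij})^2\le Q_*\le N^{-\varepsilon/4}$. $\square$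

Let $\Xi$ be the event for $H'$ that $\|H'\|\le3$, that $\operatorname{Im}\operatorname{Tr}G(E+i\eta_0)\le2N$ for $|E|\le5$, that the bound of Lemma 7 holds, and that (i), (ii) of the Corollary hold. Then $\mathbb P(\Xi)\to1$.

**Introducing the Gaussian vectors.** Let $O$ be Haar on $O(L)$, independent of $H'$, and $\widetilde H=(O\oplus I)H'(O\oplus I)^T\overset d=H'$, with the eigenbasis $(O\oplus I)\mathbf u_i$. Realize the first $k$ rows of $O$, written as columns, as
$$[o_1,\dots,o_k]=\mathbf g(\mathbf g^T\mathbf g)^{-1/2},$$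
with $\mathbf g$ an $L\times k$ standard Gaussian matrix independent of $H'$; both sides are uniform on the set of orthonormal $k$-frames in $\mathbb R^L$ (for $k=1$ this is $g/|g|$). Write $\mathbf g^T\mathbf g=L(I+M)$. The entries of $M$ are centered with variance $O(1/L)$, so by Chebyshev $\|M\|\le N^{-1/16}$ with probability $1-O(N^{1/8}L^{-1})\to1$. Since $|(1+y)^{-1/2}-1|\le|y|$ for $|y|\le\frac12$, on this event $(\mathbf g^T\mathbf g)^{-1/2}=L^{-1/2}(I+\mathcal E)$ with $\mathcal E$ symmetric and $\|\mathcal E\|\le N^{-1/16}$. Put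
$$y_i=\sqrt{N/L}\;\mathbf g^Tx_i\in\mathbb R^k,$$
and let $A_k,A_{k,+}$ be the upper left $k\times k$ blocks of $A,A_+$. The first $k$ coordinates of the $i$-th eigenvector of $\widetilde H$ form the vector $(\mathbf g^T\mathbf g)^{-1/2}\mathbf g^Tx_i$, so the quadratic forms of $\widetilde H$ are
$$\tilde q_i=y_i^T(I+\mathcal E)A_k(I+\mathcal E)y_i,\qquad\tilde q_i^+=y_i^T(I+\mathcal E)A_{k,+}(I+\mathcal E)y_i.$$
Conditionally on $H'$, $(y_i)_i$ is centered Gaussian with
$$\mathbb E[y_{i,\alpha}y_{j,\alpha'}\mid H']=\delta_{\alpha\alpha'}\Sigma_{ij}.\tag{12}$$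
On $\Xi$ we have $\Sigma_{ii}\le2$, so $\mathbb P(y_{i,\alpha}^2>8\log N\mid H')\le2N^{-2}$, and $\max_i|y_i|^2\le8k\log N$ with probability $\to1$. Let $\hat q_i=y_i^TA_ky_i$ and $\hat q_i^+=y_i^TA_{k,+}y_i$. Since $|\tilde q_i-\hat q_i|\le(2\|\mathcal E\|+\|\mathcal E\|^2)\|A\||y_i|^2$ and likewise for $\tilde q_i^+$, with probability $\to1$
$$\max_i|\tilde q_i-\hat q_i|,\ \max_i|\tilde q_i^+-\hat q_i^+|\le N^{-1/17},\qquad\max_i\tilde q_i^+\le C\log N.\tag{13}$$

**The Gumbel law for $\widetilde H$.**

**Lemma 8.** $\mathbb P(\max_i\tilde q_i\le s_N(x))\to\exp(-e^{-x})$ for every $x$.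

**Step 1: finitely many indices are almost independent, with relative error.** Fix $p$ and distinct $i_1,\dots,i_p$. Conditionally on $H'\in\Xi$, the vector $Y=(y_{i_1},\dots,y_{i_p})$ has covariance $\Sigma_p\otimes I_k$ with $\|\Sigma_p-I\|\le p\vartheta$. Its density divided by the standard Gaussian density is
$$\det(\Sigma_p)^{-k/2}\exp\big(-\tfrac12Y^T((\Sigma_p^{-1}-I)\otimes I_k)Y\big).$$
On $\{|Y|^2\le C_p'\log N\}$ this is $1+O(\vartheta\log N)=1+o(1)$. For $C_p'$ large the complement has probability $O(N^{-2p})$ under both laws. So, uniformly in the tuple, in $H'\in\Xi$ and in the event $B$,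
$$\mathbb P(Y\in B\mid H')=(1+o(1))\,\mathbb P_{\rm std}(B)+O(N^{-2p}).\tag{14}$$

**Step 2: factorial moments of the exceedance count.** Let $\mathcal N=\#\{i:\hat q_i>s_N(x)\}$ and $(\mathcal N)_p=\mathcal N(\mathcal N-1)\cdots(\mathcal N-p+1)$. Summing (14) over the $N(N-1)\cdots(N-p+1)$ ordered tuples of distinct indices and using Lemma 1,
$$\mathbb E[(\mathcal N)_p\mid H']=(1+o(1))\,N^p\,\mathbb P(Z>s_N(x))^p+O(N^{-p})\to e^{-px}$$
uniformly on $\Xi$. By the Bonferroni inequalities, for every $n$, $\mathbb P(\mathcal N=0\mid H')$ lies between $\sum_{p\le2n+1}\frac{(-1)^p}{p!}\mathbb E[(\mathcal N)_p\mid H']$ and $\sum_{p\le2n}\frac{(-1)^p}{p!}\mathbb E[(\mathcal N)_p\mid H']$. Let first $N\to\infty$, then $n\to\infty$: $\mathbb P(\max_i\hat q_i\le s_N(x)\mid H')\to\exp(-e^{-x})$ uniformly on $\Xi$. By Lemma 1 the same holds with $s_N(x+o(1))$.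

**Step 3: back to $\tilde q_i$.** By (13), $\mathbb P(\max_i\tilde q_i\le s_N(x))$ lies between $\mathbb P(\max_i\hat q_i\le s_N(x)\mp N^{-1/17})\mp o(1)$. Since $\mathbb P(\Xi)\to1$, the claim follows. $\square$

**No close pair carries a large sum.**

**Lemma 9.** $\mathbb P_{H'}(V_*>0)\to0$.

**Step 1: $V_E>0$ singles out a small gap and a small cluster.** Work with $\widetilde H\overset d=H'$, on $\Xi$ and (13); $\widetilde H$ has the eigenvalues of $H'$, so (9) is available. Suppose $V_E>0$ for some $E\in\mathfrak E$. Then $T_E>\frac32$ and $X_E^+>s_0-1$. If at most one eigenvalue were within $\rho'$ of $E$, (9) with $\kappa=\rho'$, $\sigma=\rho$ would give $T_E\le1+4N^\varepsilon\rho^2/\rho'^2=1+4N^{-5\varepsilon}<\frac32$. So there is $i$ with $|\lambda_i-E|,|\lambda_{i+1}-E|\le\rho'$, hence $\lambda_{i+1}-\lambda_i\le2\rho'$. Let $\mathcal C_i=\{j:|\lambda_j-\lambda_i|\le2\rho'\}$, which contains $\{j:|\lambda_j-E|\le\rho'\}$. These are consecutive indices with eigenvalues in an interval of length $4\rho'$, so $|\mathcal C_i|\le l$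 by (ii).

**Step 2: the sum over the cluster is large.** Indices outside $\mathcal C_i$ have $|\lambda_j-E|>\rho'$. By (9) with $\kappa=\rho'$, $\sigma=\eta$, by (13), and by $A_{k,+}\le aI$,
$$s_0-1<X_E^+\le\sum_{j\in\mathcal C_i}\tilde q_j^++C\log N\cdot4N^\varepsilon\eta^2/\rho'^2\le a\sum_{j\in\mathcal C_i}|y_j|^2+o(1),$$
as $\eta^2/\rho'^2=N^{-28\varepsilon}$ and $|\mathcal C_i|\le l$.

**Step 3: this is unlikely, and there are few candidates.** Given $H'\in\Xi$, the vector $(y_j)_{j\in\mathcal C_i}$ is Gaussian with covariance at most $(1+l\vartheta)I$, in dimension at most $lk$. By the exponential Markov inequality with $\theta=1-\varepsilon$,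
$$\mathbb P\Big(a\sum_{j\in\mathcal C_i}|y_j|^2\ge s_0-2\,\Big|\,H'\Big)\le e^{-\theta(s_0-2)/(2a)}\big(1-\theta(1+l\vartheta)\big)^{-lk/2}\le CN^{-(1-\varepsilon)^2}\le CN^{-1+2\varepsilon}.$$
Here $1-\theta(1+l\vartheta)\ge\varepsilon/2$ for large $N$. By (i) there are at most $N^{1-4\varepsilon}$ indices $i$ with $\lambda_{i+1}-\lambda_i\le2\rho'$, and they are determined by $H'$. The union bound gives $O(N^{-2\varepsilon})\to0$. $\square$

## 11. Transfer back to $H$: proof of Theorem 1

**Step 1: the law of $X_*$ for $H'$.** The event $\mathcal G$ holds w.o.p. for $\widetilde H\overset d=H'$, and $s_N(x)-s_0=2a\varepsilon\log N+O(\log\log N)\ge2$ for large $N$. By Lemma 9, Lemma 6 applies to $\widetilde H$ with the eigenbasis $(O\oplus I)\mathbf u_i$ with probability $\to1$. Hence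
$$\mathbb P(\max_i\tilde q_i\le s_N(x)-N^{-\varepsilon})-o(1)\le\mathbb P(X_*(\widetilde H)\le s_N(x))\le\mathbb P(\max_i\tilde q_i\le s_N(x)+N^{-\varepsilon})+o(1).$$
By Lemma 8 and continuity of the limit, $\mathbb P_{H'}(X_*\le s_N(x))\to\exp(-e^{-x})$ for all $x$.

**Step 2: the law of $X_*$ for $H$.** Let $s=s_N(x)$, fix $\nu>0$ and a smooth nonincreasing $\phi$ with $\phi=1$ on $(-\infty,s+\nu]$ and $\phi=0$ on $[s+2\nu,\infty)$, a translate by $s$ of a fixed function. Since $X_*\le\mathcal M_\beta(X)\le X_*+o(1)$, Lemma 5 gives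
$$\mathbb P_H(X_*\le s)\le\mathbb E_H\phi(\mathcal M_\beta(X))+o(1)\le\mathbb E_{H'}\phi(\mathcal M_\beta(X))+o(1)\le\mathbb P_{H'}(X_*\le s+2\nu)+o(1).$$
Interchanging $H$ and $H'$, with $s-2\nu$ in place of $s$, $\mathbb P_H(X_*\le s)\ge\mathbb P_{H'}(X_*\le s-2\nu)-o(1)$. As $s_N(x)\pm2\nu=s_N(x\pm\nu/a)$, let $N\to\infty$ and then $\nu\downarrow0$: $\mathbb P_H(X_*\le s_N(x))\to\exp(-e^{-x})$.

**Step 3: no bad energy for $H$.** Since $0\le V_*\le1$, Lemmas 5 and 9 give
$$\mathbb P_H(V_*=1)\le\mathbb E_HV_*\le\mathbb E_H\mathcal M_\beta(V)\le\mathbb E_{H'}\mathcal M_\beta(V)+N^{-1/8}\le\mathbb E_{H'}V_*+o(1)\le\mathbb P_{H'}(V_*>0)+o(1)\to0.$$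

**Step 4: from $X_*$ to $\max_iq_i$ for $H$.** So for $H$, with probability $\to1$, $\mathcal G$ and $V_*<1$ hold. Lemma 6(b) at level $s_N(x)+N^{-\varepsilon}$ and Lemma 6(a) at level $s_N(x)$ give
$$\mathbb P(X_*\le s_N(x)-N^{-\varepsilon})-o(1)\le\mathbb P(\max_iq_i\le s_N(x))\le\mathbb P(X_*\le s_N(x)+N^{-\varepsilon})+o(1).$$
Both outer terms tend to $\exp(-e^{-x})$ by Step 2 and continuity. This proves Theorem 1. $\blacksquare$

Since the matrices of the question are in $\mathcal W$ for suitable $(C_p)$, the conclusion (2) holds for every one of them and every admissible $(k,a_1,\dots,a_k)$ with $a>0$. Absolute continuity and identical distribution were not used, and sub-Gaussianity entered only through the moments.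

## 12. Poisson convergence of the exceedances: proof of Theorem 2

Since $\|H\|\le3$ w.o.p., we may replace $I_b$ by $I_b\cap[-3.5,3.5]$. If this is degenerate, then w.o.p. it contains no eigenvalue, it has $\rho_{sc}$-mass $0$, and both counts vanish in the limit. So assume $I_b\subset[-3.5,3.5]$ nondegenerate. For an interval $I$ with endpoints $e_-<e_+$ and small $\varsigma\in\mathbb R$ let $I^\varsigma=(e_--\varsigma,e_++\varsigma)\cap[-4,4]$.

**Step 1: the Poisson limit for $\widetilde H$.** Let $B_c=I_c\times(x_c,y_c]$, $c\le C$, be disjoint, with $I_c\subset[-4,4]$ intervals (possibly degenerate) and $y_c\le\infty$. Put $N_c=\#\{i:\lambda_i\in I_c\}$. By the semicircle law (which follows from (5): $\frac1N\operatorname{Tr}G(z)\to m(z)$ in probability at fixed $z$), $N_c/N\to\rho_{sc}(I_c)$ in probability. So there are $\epsilon_N\to0$ such that the event $\Xi'\subset\Xi$ on which all $|N_c/N-\rho_{sc}(I_c)|\le\epsilon_N$ has probability $\to1$. Consider the counts of $\sum_i\delta_{(\lambda_i,\hat q_i/2a-b_N)}$ in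 the $B_c$. By disjointness their joint factorial moment of orders $(p_c)$ is a sum over tuples of $p=\sum_cp_c$ distinct indices, $p_c$ of them required to fall in $B_c$. Given $H'\in\Xi'$, the number of tuples with the right eigenvalues is $\prod_cN_c^{p_c}+O(N^{p-1})$. By (14), each has conditional probability $(1+o(1))\prod_c\mathbb P(s_N(x_c)<Z\le s_N(y_c))^{p_c}+O(N^{-2p})$. By Lemma 1 the factorial moment converges, uniformly on $\Xi'$, to
$$\prod_c\big(\rho_{sc}(I_c)(e^{-x_c}-e^{-y_c})\big)^{p_c}.$$
Hence the factorial moments under $\mathbb P(\,\cdot\mid\Xi')$ converge to those of independent Poisson variables. By the method of moments, and since $\mathbb P(\Xi')\to1$, the counts converge jointly to independent Poisson variables with these means. By Lemma 1 and (14) with $p=1$, the expected number of $\hat q_i$ within $N^{-1/17}$ of a given level $s_N(x)$ tends to $0$ uniformly on $\Xi$, so by (13) the same convergence holds with $\tilde q_i$ in place of $\hat q_i$. Overlapping rectangles $I_b\times(x_b,\infty)$ are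 split into finitely many disjoint ones. This gives Theorem 2 for $\widetilde H$, also for degenerate intervals.

**Step 2: regularized order statistics.** Let $q_I^{(n)}$ be the $n$-th largest of $\{q_i:\lambda_i\in I\}$ ($-\infty$ if undefined), and
$$Y_{I,n}=\max\Big\{\min_{c\le n}X_{E_c}:\ E_1,\dots,E_n\in\mathfrak E\cap I,\ |E_c-E_d|\ge r/2\ (c\ne d)\Big\},$$
a nonempty family for nondegenerate $I\subset[-4,4]$ and large $N$. For $n=1$ and $I=[-4,4]$ this is $X_*$. The separation $r/2$ prevents one eigenvalue from being counted twice. We claim the following, for fixed $\varsigma>0$, on $\mathcal G\cap\{V_*<1\}$, for $s\ge s_0+1$ and $N$ large: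
$$q_I^{(n)}>s\ \Rightarrow\ Y_{I^\varsigma,n}>s-N^{-\varepsilon},\qquad\qquad Y_{I,n}>s\ \Rightarrow\ q^{(n)}_{I^\varsigma}>s-N^{-\varepsilon}.\tag{15}$$

For the first implication let $q_{i_1},\dots,q_{i_n}>s$ with distinct indices and $\lambda_{i_c}\in I$, and let $E_c$ be the grid point nearest to $\lambda_{i_c}$, which lies in $I^\varsigma$. By the proof of Lemma 6(a), $X_{E_c}>s-N^{-\varepsilon}$ and no eigenvalue other than $\lambda_{i_c}$ lies within $r$ of $E_c$. So for $c\ne d$, $|E_c-E_d|\ge|\lambda_{i_d}-E_c|-|\lambda_{i_d}-E_d|\ge r-N^{-10}\ge r/2$, and the tuple is allowed in $Y_{I^\varsigma,n}$.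

For the second, take an allowed tuple with all $X_{E_c}>s$. By the proof of Lemma 6(b), each $E_c$ has exactly one eigenvalue $\lambda_{i_c}$ within $r$, and $q_{i_c}>s-N^{-\varepsilon}$. If $|\lambda_{i_c}-E_c|\ge r/4$, then $\omega_{i_c}(E_c)\le16\eta^2/r^2=16N^{-20\varepsilon}$, and (7) gives $X_{E_c}\le2k\|A\|N^\varepsilon\cdot16N^{-20\varepsilon}+N^{-17\varepsilon}=o(1)$, a contradiction. So $|\lambda_{i_c}-E_c|<r/4$. Since $|E_c-E_d|\ge r/2$, we get $\lambda_{i_c}\ne\lambda_{i_d}$ for $c\ne d$. The indices are distinct, and $\lambda_{i_c}\in I^\varsigma$.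

**Step 3: comparison for the regularized order statistics.** In $Y_{I,n}$ replace the minimum by $-\mathcal M_\beta(-\,\cdot\,)$ and then the maximum by $\mathcal M_\beta$; call the result $\widehat Y_{I,n}$. As there are at most $|\mathfrak E|^n$ tuples, $|\widehat Y_{I,n}-Y_{I,n}|=O(N^{-\varepsilon}\log N)$. By (11) applied twice, $\widehat Y_{I,n}$ has derivatives $O(N^{C\varepsilon})$, $C$ absolute, up to order three in the situation of Lemma 4. So do finite products $\prod_b\phi_b(\widehat Y_{I_b,n_b})$ with $\phi_b$ translates of fixed smooth bounded functions with bounded derivatives, since at most three factors are differentiated at a time. These products are admissible ($C_0$ was chosen large enough), and Lemma 5 applies. Let $\phi_b$ be nonincreasing with $\phi_b=1$ on $(-\infty,s_b+\frac\nu2]$ and $\phi_b=0$ on $[s_b+\frac{3\nu}2,\infty)$. For $N$ large, $Y_{I_b,n_b}\le s_b$ implies $\phi_b(\widehat Y_{I_b,n_b})=1$, and $\phi_b(\widehat Y_{I_b,n_b})>0$ implies $Y_{I_b,n_b}\le s_b+2\nu$. As in Step 2 of Section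 11, for $\nu>0$,
$$\mathbb P_{H'}(Y_{I_b,n_b}\le s_b-2\nu\ \forall b)-o(1)\le\mathbb P_H(Y_{I_b,n_b}\le s_b\ \forall b)\le\mathbb P_{H'}(Y_{I_b,n_b}\le s_b+2\nu\ \forall b)+o(1),\tag{16}$$
also when the levels $s_b$ are shifted by $o(1)$ amounts.

**Step 4: sandwiching the order statistics of $H$.** We have $\mathbb P(\mathcal G\cap\{V_*<1\})\to1$ for $H$ (Step 3 of Section 11) and for $\widetilde H$ (Lemma 9). Let $s_b=s_N(x_b)$ and let $\varsigma>0$ be small. We claim
$$\mathbb P\big(\tilde q^{(n_b)}_{I_b^{2\varsigma}}\le s_b-3\nu\ \forall b\big)-o(1)\le\mathbb P_H\big(q^{(n_b)}_{I_b}\le s_b\ \forall b\big)\le\mathbb P\big(\tilde q^{(n_b)}_{I_b^{-2\varsigma}}\le s_b+3\nu\ \forall b\big)+o(1).\tag{17}$$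

Upper bound: since $(I_b^{-\varsigma})^\varsigma\subset I_b$, the second implication in (15) for $H$ shows that $q^{(n_b)}_{I_b}\le s_b$ implies $Y_{I_b^{-\varsigma},n_b}\le s_b+N^{-\varepsilon}$. Apply (16) to pass to $\widetilde H\overset d=H'$ at level $s_b+N^{-\varepsilon}+2\nu$. Since $(I_b^{-2\varsigma})^\varsigma\subset I_b^{-\varsigma}$, the first implication in (15) for $\widetilde H$ shows that $Y_{I_b^{-\varsigma},n_b}\le s_b+N^{-\varepsilon}+2\nu$ implies $\tilde q^{(n_b)}_{I_b^{-2\varsigma}}\le s_b+2N^{-\varepsilon}+2\nu\le s_b+3\nu$.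

Lower bound: since $(I_b^\varsigma)^\varsigma\subset I_b^{2\varsigma}$, the second implication for $\widetilde H$ shows that $\tilde q^{(n_b)}_{I_b^{2\varsigma}}\le s_b-3\nu$ implies $Y_{I_b^\varsigma,n_b}\le s_b-3\nu+N^{-\varepsilon}\le s_b-N^{-\varepsilon}-2\nu$. By (16) this passes to $H$ at level $s_b-N^{-\varepsilon}$, and the first implication for $H$ shows that $Y_{I_b^\varsigma,n_b}\le s_b-N^{-\varepsilon}$ implies $q^{(n_b)}_{I_b}\le s_b$.

**Step 5: the limit.** For $\widetilde H$, $\tilde q_I^{(n)}\le s_N(x)$ means that fewer than $n$ of its points lie in $I\times(x,\infty)$, and $s_b\pm3\nu=s_N(x_b\pm\frac{3\nu}{2a})$. So by Step 1 the outer probabilities in (17) converge to the corresponding probabilities for $\Pi$. As $\varsigma,\nu\downarrow0$ these converge to the probability for $I_b,x_b$. Indeed the intensity is absolutely continuous and finite on sets $I\times(x,\infty)$, so the expected number of points of $\Pi$ in the symmetric differences of the rectangles tends to $0$. Since $\Pi_N(I\times(x,\infty))<n$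 if and only if $q_I^{(n)}\le s_N(x)$, the joint distribution functions of the integer-valued counts $\Pi_N(I_b\times(x_b,\infty))$ converge to those of $\Pi(I_b\times(x_b,\infty))$, which is Theorem 2. $\blacksquare$
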